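\title{The weights of successive minimum spanning trees}

\begin{abstract}
Give the edges of the complete graph $K_n$ independent uniform or exponential weights, let $T_1$ be the minimum spanning tree, and let $T_k$ be the minimum spanning tree of what remains after $T_1,\dots,T_{k-1}$ have been deleted. The weight of $T_k$ converges in probability to a constant $\gamma_k$. We prove the conjecture of Janson and Sorkin that $\gamma_k=2k-1+o(1)$ as $k\to\infty$, and we show that the error is exponentially small. The proof follows the giant components of the forests grown by Kruskal's algorithm. Their limiting sizes satisfy a recursion $\rho_k=\Phi\rho_{k-1}$, where the operator $\Phi$ preserves order, commutes with translations, and moves the mean of the distribution function $\rho^2$ by exactly $2$. We deduce that $\rho_k(2k+x)$ converges to a traveling wave, and that $\gamma_k-(2k-1)$ is one quarter of the increment of a convergent sequence of variances.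
\end{abstract}

\section{Introduction}\label{sec:intro}

Let the edges of the complete graph $K_n$ carry independent random weights, either all uniform on $(0,1)$ or all exponential with mean $1$. Let $T_1$ be the minimum spanning tree, that is, the spanning tree of least total weight. For $k\ge2$ let $T_k$ be the minimum spanning tree of the graph obtained from $K_n$ by deleting the edges of $T_1,\dots,T_{k-1}$. For $k\ge2$ the tree $T_k$ may fail to exist, but only with small probability, and this does not affect convergence in probability. Write $w(T_k)$ for the total weight of $T_k$.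

It is known that for each fixed $k\ge1$ the weight $w(T_k)$ converges in probability, as $n\to\infty$, to a constant $\gamma_k$, which is the same for the two weight distributions. It is also known that $\gamma_1=\zeta(3)$ and that
\[
2k-2\sqrt k<\gamma_k<2k+2\sqrt k\qquad(k\ge1).
\]
The problem we solve is the conjecture, posed by Janson and Sorkin \cite{JS}, that $\gamma_k=2k-1+o(1)$ as $k\to\infty$.

To see why $2k-1$ is the value to expect, sort the $\binom n2$ weights. The $j$th smallest is about $2j/n^2$, so the $kn$ lightest edges together weigh about $\sum_{j\le kn}2j/n^2\approx k^2$. The trees $T_1,\dots,T_k$ are edge-disjoint and have $k(n-1)$ edges in all, so one expects $\gamma_1+\dots+\gamma_k\ge k^2$. If $T_k$ could simply be the $k$th block of $n$ edges in the sorted list, it would weigh $k^2-(k-1)^2=2k-1$. It cannot, because the blocks are not spanning trees, and already $\gamma_1=\zeta(3)>1$. The excess $\gamma_1+\dots+\gamma_k-k^2$ is the price of connectivity, and the conjecture says that the increments of this excess tend to zero.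

\begin{theorem}\label{thm:main}
$\gamma_k=2k-1+o(1)$ as $k\to\infty$.
\end{theorem}

We shall identify the excess as one quarter of the variance of an explicit distribution, and show that these distributions, after centering, converge. Theorem~\ref{thm:wave} below states this together with the sharper bound $\gamma_k=2k-1+O(\alpha^k)$ for some $\alpha<1$. Section~\ref{sec:setup} introduces the objects needed for that statement, works out the case $k=1$ by hand, and outlines the argument.

\section{Kruskal's algorithm and the recursion for the giant components}\label{sec:setup}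

\subsection{One process for all the trees}\label{ss:process}

Since $\gamma_k$ is the same for both distributions, we use exponential weights $X_e$ with mean $1$. Edge $e$ \emph{arrives} at time $s_e=nX_e$, so time $t$ corresponds to weight $t/n$, and the arrival times are independent exponential variables of rate $1/n$, almost surely finite and distinct. We grow forests $F_1(s),F_2(s),\dots$ on the vertex set of $K_n$, all empty at time $0$. An arriving edge $e$ is put into the forest $F_i$ with the smallest $i\ge1$ such that the endpoints of $e$ are not connected in $F_i(s_e-)$. By convention $F_0(s)$ connects all vertices for every $s\ge0$.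

Recall Kruskal's algorithm: if the edges of a graph with distinct weights are examined in increasing order of weight, and an edge is kept exactly when it joins two different components of the edges kept so far, the result is the minimum spanning forest. All edges are offered to $F_1$, those rejected by $F_1$ are offered to $F_2$ in the same order, and so on. Hence $F_i(\infty)=T_i$ whenever $T_1,\dots,T_i$ exist.

An edge of $F_i$ was rejected by $F_{i-1}$, so its endpoints are connected in $F_{i-1}$ from its arrival on. Therefore every component of $F_i(s)$ lies inside a component of $F_{i-1}(s)$; we say that the components \emph{refine}. It follows that an arriving edge is offered to $F_k$ if and only if its endpoints are connected in $F_{k-1}$, and is accepted by $F_k$ if and only if in addition they are not connected in $F_k$.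

This suggests how the components of $F_k$ are determined by those of $F_{k-1}$. Suppose that at each time $F_{k-1}$ has one giant component and otherwise only components of size $o(n)$, so that almost all connected pairs lie in the giant. If $\tau(v)$ is the time at which vertex $v$ joins the giant of $F_{k-1}$, the pair $uv$ becomes available to $F_k$ at time $\tau(u)\vee\tau(v)$, where $\vee$ denotes the maximum, and it has been offered to $F_k$ by time $t$ with probability about $(t-\tau(u)\vee\tau(v))_+/n$. The edges offered to $F_k$ thus form a random graph with independent edges whose probabilities depend on the types $\tau(u),\tau(v)$, and the size of its giant should be the survival probability of a branching process. We now define this survival probability; it is convenient to label a vertex by its rank $p\in(0,1)$ in the order of joining.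

\subsection{The operator $\Phi$}\label{ss:operator}

Let $\kappa:(0,1)^2\to[0,\infty)$ be a bounded, measurable, symmetric kernel, and let $\mathcal Kf(p)=\int_0^1\kappa(p,q)f(q)\,dq$. A \emph{solution} for $\kappa$ is a measurable $h:(0,1)\to[0,1]$ with
\[
h=1-e^{-\mathcal Kh}\quad\text{everywhere on }(0,1).
\]
Put $f_0\equiv1$ and $f_{j+1}=1-e^{-\mathcal Kf_j}$. The map $f\mapsto1-e^{-\mathcal Kf}$ is monotone, so $f_0\ge f_1\ge\cdots$ and every solution lies below every $f_j$. By dominated convergence the limit $h^\kappa=\lim_jf_j$ is a solution, the \emph{maximal solution}. Comparing iterates shows that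
\begin{equation}\label{eq:kernelmono}
\kappa\le\kappa'\quad\Longrightarrow\quad h^\kappa\le h^{\kappa'} .
\end{equation}
The \emph{Poisson branching process} with kernel $\kappa$ is the process in which each particle of type $p$ independently has children whose types form a Poisson point process of intensity $\kappa(p,q)\,dq$ on $(0,1)$. Started from one particle of type $p$, it reaches generation $j$ with probability $f_j(p)$: the children whose own process reaches $j$ further generations form a Poisson process with mean number $\mathcal Kf_j(p)$ of points, which is nonempty with probability $f_{j+1}(p)$. So $h^\kappa(p)$ is the survival probability.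

Let $\mathcal D$ be the set of right-continuous nondecreasing functions $\rho:\mathbb R\to[0,1]$ that vanish on some half-line $(-\infty,x_0)$ and tend to $1$ at $+\infty$. These are the distribution functions of random variables that are bounded below; we call them \emph{profiles}. The \emph{quantile function} of $\rho$ is $\tau(p)=\inf\{t:\rho(t)\ge p\}$, $p\in(0,1)$. It is finite, nondecreasing, at least $x_0$, and
\begin{equation}\label{eq:quantile}
\tau(p)\le s\iff p\le\rho(s).
\end{equation}
In particular $\tau(p)$ has distribution function $\rho$ when $p$ is uniform on $(0,1)$. For $t\in\mathbb R$ put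
\[
\kappa_t(p,q)=\bigl(t-\tau(p\vee q)\bigr)_+ .
\]
A kernel of this form, for some $\rho\in\mathcal D$ and $t\in\mathbb R$, is a \emph{profile kernel}. It satisfies $0\le\kappa_t\le(t-x_0)_+$; this bound is the reason for requiring that profiles vanish on a half-line. Let $\mathcal K_t$ be the operator with kernel $\kappa_t$, let $h_t$ be the maximal solution, let $g_t=1-h_t=e^{-\mathcal K_th_t}>0$, and define
\[
(\Phi\rho)(t)=\int_0^1h_t(p)\,dp,\qquad(S\rho)(x)=(\Phi\rho)(x+2).
\]
The profile $\rho(\cdot-b)$ has quantile function $\tau+b$, and its kernel at time $t+b$ is $\kappa_t$. Hence $\Phi$ and $S$ commute with translations. Proposition~\ref{prop:Phi} shows that $\Phi$ maps $\mathcal D$ into $\mathcal D$, so we may define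
\[
\rho_0=\mathbf 1_{[0,\infty)},\qquad\rho_k=\Phi\rho_{k-1},\qquad\bar\rho_k(x)=\rho_k(2k+x)=(S^k\rho_0)(x).
\]

The next two propositions connect these functions with the forests. For a graph $G$ let $L_1(G)\ge L_2(G)$ be the sizes of its two largest components, with $L_2(G)=0$ if $G$ is connected.

\begin{proposition}\label{prop:giant}
For all $k\ge0$ and $t\ge0$, we have $L_1(F_k(t))/n\to\rho_k(t)$ and $L_2(F_k(t))/n\to0$ in probability as $n\to\infty$.
\end{proposition}

\begin{proposition}\label{prop:formula}
For all $k\ge1$,
\[
\gamma_k=\frac12\int_0^\infty t\,\bigl(\rho_{k-1}(t)^2-\rho_k(t)^2\bigr)\,dt .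
\]
\end{proposition}

The formula is easy to believe. At time $t$ about $\frac12n^2(\rho_{k-1}^2-\rho_k^2)$ pairs are connected in $F_{k-1}$ but not in $F_k$; each arrives at rate $1/n$ and then adds weight $t/n$ to $F_k$. Proposition~\ref{prop:formula} is essentially contained in \cite{JS}. We give complete proofs of both propositions in Section~\ref{sec:graph}; everything else in the paper is analysis of $\Phi$.

\subsection{The traveling wave}

For $v\in\mathcal D$ the function $v^2$ is again a distribution function, namely that of the maximum of two independent variables with distribution function $v$. The \emph{mean of $v^2$} is the mean $\int x\,dv^2(x)$ of this distribution.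

\begin{theorem}\label{thm:wave}
\begin{enumerate}
\item[(a)] There is a continuous $\omega\in\mathcal D$ with $S\omega=\omega$ and $\omega^2$ of mean $0$ such that $\bar\rho_k\to\omega$ uniformly. It is the only $v\in\mathcal D$ with $Sv=v$ for which $v^2$ has a finite mean equal to $0$.
\item[(b)] There are $\alpha<1$ and $C<\infty$ such that
\[
\int|\bar\rho_k^2-\omega^2|\,dx\le C\alpha^k,\qquad|\gamma_k-(2k-1)|\le C\alpha^k,\qquad\sum_{i\le k}\gamma_i=k^2+\tfrac14V_\infty+O(\alpha^k),
\]
where $V_\infty=\int x^2\,d\omega^2(x)\in(0,\infty)$.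
\item[(c)] For every $k\ge1$, if $\tau_k,\tau_k'$ are independent with distribution function $\rho_k$, then $\gamma_k\le2k-\frac12\mathbb E|\tau_k-\tau_k'|<2k$; and $\sum_{i\le k}\gamma_i\ge k^2$.
\item[(d)] For every $\rho\in\mathcal D$ with $\int|\rho^2-\mathbf 1_{x\ge0}|\,dx<\infty$ and $\int(\rho^2-\mathbf 1_{x\ge0})\,dx=0$, we have $\int|(S^k\rho)^2-\omega^2|\,dx\to0$.
\end{enumerate}
\end{theorem}

By Proposition~\ref{prop:giant}, part (a) says that the giant components of $F_1,F_2,\dots$ appear one after another, two time units apart, and that their growth curves approach a fixed shape.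

\subsection{The first tree, by hand}\label{ss:first}

For $\rho=\rho_0$ we have $\tau\equiv0$ and $\kappa_t\equiv t$ for $t\ge0$. Every solution is then a constant $z$ with $z=1-e^{-tz}$, so either $z=0$ or $t=\varphi(z)$, where
\begin{equation}\label{eq:varphi}
\varphi(z)=-\frac{\log(1-z)}z=\sum_{j\ge0}\frac{z^j}{j+1}
\end{equation}
increases strictly from $1$ to $\infty$ on $(0,1)$. Thus $\rho_1(t)=0$ for $t\le1$ and $\rho_1(t)=\varphi^{-1}(t)$ for $t>1$; in other words, $\varphi$ is the quantile function of $\rho_1$. Let $M_1$ have distribution function $\rho_1^2$. It is the image under $\varphi$ of the maximum of two uniform variables, which has density $2p$, so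
\[
\mathbb EM_1=-2\int_0^1\log(1-p)\,dp=2,\qquad
\mathbb EM_1^2=2\int_0^1\frac{\log^2u}{1-u}\,du=2\sum_{j\ge0}\frac2{(j+1)^3}=4\zeta(3).
\]
Proposition~\ref{prop:formula} gives $\gamma_1=\frac12\int_0^\infty t(1-\rho_1^2)\,dt=\frac14\mathbb EM_1^2=\zeta(3)$, as it should. Three features of this computation carry the whole proof.

First, the mean of $\rho_1^2$ exceeds the mean of $\rho_0^2$ by exactly $2$. This reflects a count: edges enter $F_1$ at rate about $\frac n2(1-\rho_1^2)$, and $n-1$ edges enter in all. Second, since the mean is known, the second moment is determined by the variance: $\gamma_1=1+\frac14\operatorname{Var}M_1$. Third, $\gamma_1$ is smaller than the mean $\int_0^1\varphi(p)\,dp=\pi^2/6$ of $\rho_1$ itself, and this in turn is smaller than the mean $2$ of $\rho_1^2$. The gap between the last two numbers measures the width of the profile.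

The first feature has a local form, whose proof in this case shows the method that works in general. Let $g=g_t=1-\rho_1(t)$ and $c(t)=g-\frac12tg^2$. Heuristically $nc(t)$ counts components: $gn$ vertices lie outside the giant, and about $\frac12tg^2n$ edges join them into small trees. The claim is that $c'=-\frac12(1-\rho_1^2)$. Consider
\[
J_t(z)=z\log z-z+tz-\tfrac12tz^2 .
\]
The equation $\log g=-t(1-g)$ says both that $\partial_zJ_t(g)=\log g+t-tg=0$ and that $J_t(g)=-c(t)$. Because $g_t$ is a stationary point of $J_t$, its own variation does not contribute to first order, and $-c'(t)=\partial_tJ_t(g)=g-\frac12g^2=\frac12(1-\rho_1^2)$. The function $g_t$ is not differentiable at $t=1$, since $\varphi(p)=1+p/2+\cdots$ gives $\rho_1(t)\sim2(t-1)$ as $t\downarrow1$. In Section~\ref{sec:conservation} we run this argument with finite differences, using only that $g_t$ is monotone and continuous.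

\subsection{Outline of the argument}

Section~\ref{sec:Phi} shows that $\Phi$ is well behaved and order preserving, strictly so far to the right. Section~\ref{sec:conservation} proves that $\Phi$ shifts the mean of $\rho^2$ by $2$ for every profile $\rho$. An order-preserving map that conserves an integral does not increase the corresponding $L^1$ distance, and here the distance strictly decreases unless the two profiles are ordered. In Section~\ref{sec:tight} we obtain $\gamma_k=2k-1+\frac14(V_k-V_{k-1})$, where $V_k$ is the variance of $\rho_k^2$, and show that the centered profiles $\bar\rho_k$ do not spread out: the comparison of means seen above forces $V_k$ to decrease when the profile is wide. Compactness and strict contraction then give convergence of $\bar\rho_k$, hence of $V_k$ (Section~\ref{sec:convergence}). Section~\ref{sec:rate} makes the contraction quantitative.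

\section{Basic properties of $\Phi$}\label{sec:Phi}

Throughout this section $\rho\in\mathcal D$ vanishes on $(-\infty,x_0)$, and $r=\Phi\rho$. Objects belonging to a second profile $\hat\rho$ carry a hat. By \eqref{eq:quantile},
\[
\kappa_t(p,q)=\int_{-\infty}^t\mathbf 1_{p\le\rho(s)}\mathbf 1_{q\le\rho(s)}\,ds .
\]
Consequently, for $f,f'\in L^2(0,1)$,
\begin{align}
\mathcal K_tf(p)&=\int_{\tau(p)}^t\Bigl(\int_0^{\rho(u)}f\Bigr)du\quad\text{if }\tau(p)\le t,\qquad\mathcal K_tf(p)=0\quad\text{if }\tau(p)\ge t,\label{eq:Kpoint}\\
\langle f,\mathcal K_tf'\rangle&=\int_{-\infty}^t\Bigl(\int_0^{\rho(s)}f\Bigr)\Bigl(\int_0^{\rho(s)}f'\Bigr)ds .\label{eq:Kform}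
\end{align}
So $\mathcal K_t$ is a symmetric, positive semidefinite operator on $L^2(0,1)$, and it is compact because its kernel is bounded, hence Hilbert--Schmidt. For such an operator the norm is the maximum of the Rayleigh quotient $\langle f,\mathcal K_tf\rangle/\|f\|^2$, and the maximizers are the eigenfunctions for the eigenvalue $\|\mathcal K_t\|$. Since $(\int_0^yf)^2\le y\|f\|^2$ by the Cauchy--Schwarz inequality, \eqref{eq:Kform} gives
\begin{equation}\label{eq:norm}
\|\mathcal K_t\|\le\int_{-\infty}^t\rho(s)\,ds .
\end{equation}
By \eqref{eq:Kpoint}, every solution for $\kappa_t$ vanishes on $\{\tau\ge t\}$, and so on $\{p>\rho(t)\}$. By \eqref{eq:kernelmono}, $h_t$ is nondecreasing in $t$; and if $\rho\le\hat\rho$, then $\hat\tau\le\tau$, so $\kappa_t\le\hat\kappa_t$ and $h_t\le\hat h_t$.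

\begin{lemma}[Threshold and uniqueness]\label{lem:threshold}
We have $h_t\not\equiv0$ if and only if $\|\mathcal K_t\|>1$. In that case $h_t(p)>0$ exactly when $\tau(p)<t$, and $h_t$ is the only solution for $\kappa_t$ that is not identically zero.
\end{lemma}

\begin{proof}
Let $h\not\equiv0$ be any solution, and $H(u)=\int_0^{\rho(u)}h$. Then $\int h>0$, for otherwise $\mathcal K_th\equiv0$ and $h\equiv0$. As $u\uparrow t$ the sets $\{p\le\rho(u)\}=\{\tau\le u\}$ increase to $\{\tau<t\}$, outside of which $h$ vanishes, so $H(u)\to\int h>0$. By \eqref{eq:Kpoint}, $\mathcal K_th(p)=\int_{\tau(p)}^tH>0$ whenever $\tau(p)<t$. So $h>0$ exactly on $\{\tau<t\}$, and $h<1$ because $\mathcal K_th$ is finite.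

Suppose $h=h_t\not\equiv0$, and let $\tilde h\not\equiv0$ be another solution; then $\tilde h\le h$. With $\varphi$ as in \eqref{eq:varphi}, we have $\mathcal K_th=-\log(1-h)=h\varphi(h)$ on $\{\tau<t\}$, and the same for $\tilde h$. The symmetry $\langle\tilde h,\mathcal K_th\rangle=\langle h,\mathcal K_t\tilde h\rangle$ therefore reads
\[
\int_{\{\tau<t\}}h\tilde h\,\bigl(\varphi(h)-\varphi(\tilde h)\bigr)\,dp=0 .
\]
The integrand is nonnegative, $h\tilde h>0$ on the domain, and $\varphi$ is strictly increasing. Hence $h=\tilde h$ almost everywhere, so $\mathcal K_th=\mathcal K_t\tilde h$ and $h=\tilde h$ everywhere. Since $\varphi>1$, also $\langle h,\mathcal K_th\rangle=\int_{\{\tau<t\}}h^2\varphi(h)>\|h\|^2$, which gives $\|\mathcal K_t\|>1$.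

Conversely, let $\Lambda=\|\mathcal K_t\|>1$ and let $\psi$ be an eigenfunction for $\Lambda$. As the kernel is nonnegative, $|\psi|$ has a Rayleigh quotient at least as large, so it is also an eigenfunction, and we may take $\psi\ge0$. Replacing $\psi$ by $\Lambda^{-1}\mathcal K_t\psi$ changes it only on a null set and makes it bounded, with $\mathcal K_t\psi=\Lambda\psi$ everywhere. Since $1-e^{-\Lambda z}\ge z$ for small $z\ge0$, there is $\epsilon>0$ with $\epsilon\psi\le1$ and $1-e^{-\mathcal K_t(\epsilon\psi)}=1-e^{-\Lambda\epsilon\psi}\ge\epsilon\psi$. By induction all iterates $f_j$ are at least $\epsilon\psi$, so $h_t\ge\epsilon\psi\not\equiv0$.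
\end{proof}

Continuity of the maximal solution under decreasing limits of kernels comes from maximality alone. Under increasing limits one must exclude that the limit is a smaller solution, and this is what Lemma~\ref{lem:threshold} is for.

\begin{lemma}[Continuity]\label{lem:continuity}
Let $\kappa^n$ be uniformly bounded profile kernels, monotone in $n$, that converge everywhere to a profile kernel $\kappa$. Then the maximal solutions converge everywhere: $h^n\to h$. In particular $t\mapsto h_t(p)$ is continuous for every $p$.
\end{lemma}

\begin{proof}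
By \eqref{eq:kernelmono} the sequence $h^n$ is monotone, with a limit $h^*$. By dominated convergence $\mathcal K^nh^n(p)\to\mathcal Kh^*(p)$ for every $p$, so $h^*$ is a solution for $\kappa$, and $h^*\le h$. If $\kappa^n\downarrow\kappa$, then $h^n\ge h$ for all $n$, so $h^*=h$. Let $\kappa^n\uparrow\kappa$. If $h\equiv0$ there is nothing to prove. Otherwise $\|\mathcal K\|>1$, and $\|\mathcal K^n-\mathcal K\|\le\|\kappa^n-\kappa\|_{L^2}\to0$, so $\|\mathcal K^n\|>1$ and $h^n\not\equiv0$ for large $n$. As $h^n$ increases, $h^*\not\equiv0$, and uniqueness gives $h^*=h$. For the last statement apply this to $\kappa_{t_n}$ with $t_n\uparrow t$ and with $t_n\downarrow t$.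
\end{proof}

The next lemma is the only quantitative information about $g_t$ that we use. In the graph it says that a vertex which already belongs to the giant of $F_{k-1}$ is absorbed into the giant of $F_k$ at rate at least $\rho_k$, because a single edge to that giant suffices.

\begin{lemma}[Absorption]\label{lem:absorb}
If $\tau(p)\le s\le t$, then $g_t(p)\le g_s(p)\exp\bigl(-\int_s^tr(u)\,du\bigr)$. Consequently, if $r(t_0)\ge a>0$, then for all $t$ and $p$
\begin{equation}\label{eq:absorb}
g_t(p)\le\exp\bigl(-a\,(t-\tau(p)\vee t_0)_+\bigr),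
\end{equation}
and $1-r(t)\le\mathbb P(\tau\vee t_0+Y>t)$ for all $t$, where $\tau$ has distribution function $\rho$ and $Y$ is independent of $\tau$ and exponential of rate $a$.
\end{lemma}

\begin{proof}
Let $H_t(u)=\int_0^{\rho(u)}h_t$. Then $H_t\ge H_s$, and for $u\le t$ we have $H_t(u)\ge\int_0^{\rho(u)}h_u=r(u)$ because $h_u$ vanishes on $\{p>\rho(u)\}$. By \eqref{eq:Kpoint},
\[
\mathcal K_th_t(p)=\int_{\tau(p)}^sH_t+\int_s^tH_t\ge\mathcal K_sh_s(p)+\int_s^tr ,
\]
which is the first claim. For \eqref{eq:absorb} take $s=\tau(p)\vee t_0$ if this is at most $t$, and use $g_s\le1$ and the monotonicity of $r$; otherwise the bound is trivial. The right side of \eqref{eq:absorb} equals $\mathbb P(\tau(p)\vee t_0+Y>t)$, and integrating over $p$ gives the last claim.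
\end{proof}

\begin{proposition}\label{prop:Phi}
Let $\rho,\hat\rho\in\mathcal D$.
\begin{enumerate}
\item[(a)] $\Phi\rho\in\mathcal D$, $\Phi\rho$ is continuous, $\Phi\rho\le\rho$, and $\Phi\rho=0$ on $(-\infty,x_0]$.
\item[(b)] If $\rho\le\hat\rho$, then $\Phi\rho\le\Phi\hat\rho$. If moreover $\rho\ne\hat\rho$, then $\Phi\rho(t)<\Phi\hat\rho(t)$ for all large $t$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The function $r$ is nondecreasing, it vanishes on $(-\infty,x_0]$ because $\kappa_t=0$ there, and it is continuous by Lemma~\ref{lem:continuity} and dominated convergence. Since $h_t\le\mathbf 1_{p\le\rho(t)}$, we have $r(t)\le\rho(t)$. By \eqref{eq:Kform}, $\|\mathcal K_t\|\ge\langle1,\mathcal K_t1\rangle=\int_{-\infty}^t\rho^2\to\infty$, so Lemma~\ref{lem:threshold} gives $r(t_0)>0$ for some $t_0$. The last claim of Lemma~\ref{lem:absorb} then gives $r(t)\to1$.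

(b) The first claim follows from $h_t\le\hat h_t$. Let $\rho(u)<\hat\rho(u)$ and $P=(\rho(u),\hat\rho(u))$. By \eqref{eq:quantile}, $\hat\tau(p)\le u<\tau(p)$ for $p\in P$. Take $t$ so large that $h_t\not\equiv0$ and $P_t=P\cap\{\tau<t\}$ has positive measure; both conditions persist as $t$ grows. Suppose $r(t)=\hat r(t)$. Then $h_t=\hat h_t$ almost everywhere, so $\mathcal K_th_t=\hat{\mathcal K}_t\hat h_t=\hat{\mathcal K}_th_t$ almost everywhere. But for $p,q\in P_t$ we have $p\vee q\in P_t$, hence $\hat\kappa_t(p,q)-\kappa_t(p,q)=\tau(p\vee q)-\hat\tau(p\vee q)>0$, and $h_t(q)>0$ by Lemma~\ref{lem:threshold}. As $\hat\kappa_t\ge\kappa_t$ everywhere, $\hat{\mathcal K}_th_t>\mathcal K_th_t$ on $P_t$, a contradiction.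
\end{proof}

The point of (b) is that an advantage of $\hat\rho$ over $\rho$ \emph{anywhere} is felt by $\Phi\hat\rho$ at \emph{all} late times. Advantages over two different profiles are therefore felt at the same places, and this will make the contraction strict.

\section{The conservation law and the contraction}\label{sec:conservation}

For the profiles $\rho_k$ the identity $\frac12\int(\rho_{k-1}^2-\rho_k^2)=1$ counts the edges of a spanning tree. We need it for every profile, for instance for the maximum of two profiles, and there no graph process is at hand. So we prove it analytically, by the stationarity argument of Section~\ref{ss:first}.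

\subsection{How the component count varies with the kernel}

For a profile kernel $\kappa$ with maximal solution $h$ and $g=1-h$, put
\[
c(\kappa)=\int_0^1g\,dp-\tfrac12\langle g,\mathcal Kg\rangle ,
\]
the analogue of the component count $c(t)$ of Section~\ref{ss:first}. The following lemma will be used twice: here with time as the parameter, and in Section~\ref{sec:rate} with a parameter that interpolates between two profiles.

\begin{lemma}[Variation formula]\label{lem:variation}
Let $\kappa^\lambda$, $\lambda\in[a,b]$, be profile kernels bounded by a constant $\bar\kappa$, such that $\lambda\mapsto\kappa^\lambda(p,q)$ is nondecreasing and Lipschitz for every $(p,q)$. Let $h^\lambda$ be the maximal solutions. Then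
\[
c(\kappa^a)-c(\kappa^b)=\frac12\int_0^1\!\!\int_0^1\Bigl(\int_a^b\partial_\lambda\kappa^\lambda(p,q)\,\bigl(1-h^\lambda(p)h^\lambda(q)\bigr)\,d\lambda\Bigr)dp\,dq .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:kernelmono} and Lemma~\ref{lem:continuity}, $\lambda\mapsto h^\lambda(p)$ is nondecreasing and continuous, and $g^\lambda=e^{-\mathcal K^\lambda h^\lambda}$ takes values in $[e^{-\bar\kappa},1]$. Let $\phi(z)=z\log z-z$ and, for measurable $g$ with values in $[e^{-\bar\kappa},1]$,
\[
J^\lambda(g)=\int_0^1\phi(g)\,dp+\langle g,\mathcal K^\lambda1\rangle-\tfrac12\langle g,\mathcal K^\lambda g\rangle .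
\]
The equation for $h^\lambda$ reads $\log g^\lambda=-\mathcal K^\lambda1+\mathcal K^\lambda g^\lambda$. Multiplying by $g^\lambda$ and integrating, we get $J^\lambda(g^\lambda)=-\int g^\lambda+\frac12\langle g^\lambda,\mathcal K^\lambda g^\lambda\rangle=-c(\kappa^\lambda)$.

Take a partition $a=\lambda_0<\dots<\lambda_N=b$, write $i$ for $\lambda_i$ in superscripts, and split each increment $J^i(g^i)-J^{i-1}(g^{i-1})$ into a change of kernel and a change of argument. Since $z+z'-zz'=1-(1-z)(1-z')$, symmetry of the kernels gives
\begin{equation}\label{eq:changekernel}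
J^i(g^i)-J^{i-1}(g^i)=\frac12\iint(\kappa^i-\kappa^{i-1})(p,q)\,\bigl(1-h^i(p)h^i(q)\bigr)\,dp\,dq .
\end{equation}
For the change of argument let $\eta=g^i-g^{i-1}$. Expanding the quadratic terms,
\[
J^{i-1}(g^i)-J^{i-1}(g^{i-1})=\int\bigl[\phi(g^i)-\phi(g^{i-1})\bigr]+\langle\eta,\mathcal K^{i-1}1-\mathcal K^{i-1}g^{i-1}\rangle-\tfrac12\langle\eta,\mathcal K^{i-1}\eta\rangle ,
\]
and the middle term equals $-\int\phi'(g^{i-1})\eta$, because $\phi'=\log$. This is the stationarity. As $\phi''(z)=1/z\le e^{\bar\kappa}$ on $[e^{-\bar\kappa},1]$ and $\|\mathcal K^{i-1}\|\le\bar\kappa$, Taylor's formula bounds the change of argument by $\frac12(e^{\bar\kappa}+\bar\kappa)\int\eta^2$ in absolute value.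

Now sum over $i$ and let the mesh tend to $0$. For each $p$, monotonicity gives $\sum_i|g^i(p)-g^{i-1}(p)|\le1$, so $\sum_i\int(g^i-g^{i-1})^2\le\int\max_i|g^i(p)-g^{i-1}(p)|\,dp$. This tends to $0$ by uniform continuity of $\lambda\mapsto g^\lambda(p)$ on $[a,b]$ and dominated convergence. For each $(p,q)$ the integrands in \eqref{eq:changekernel} add up to a Riemann--Stieltjes sum of a continuous function against a nondecreasing Lipschitz function. These sums lie in $[0,\bar\kappa]$ and converge to the inner integral in the statement, so dominated convergence completes the proof.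
\end{proof}

\begin{proposition}[Conservation law]\label{prop:conservation}
Let $\rho\in\mathcal D$, $r=\Phi\rho$ and $c(t)=c(\kappa_t)$. Then $c$ is absolutely continuous with $c'=-\frac12(\rho^2-r^2)$ almost everywhere, $c(t)=1$ for $t\le x_0$, and $c(t)\to0$ as $t\to\infty$. Hence
\begin{equation}\label{eq:conservation}
\int_{-\infty}^\infty(\rho^2-r^2)\,dt=2
\end{equation}
and, for all $t$,
\begin{equation}\label{eq:edges}
\frac12\int_{-\infty}^t(\rho^2-r^2)\,ds=1-c(t)=r(t)+\tfrac12\langle g_t,\mathcal K_tg_t\rangle\ge r(t).
\end{equation}
\end{proposition}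

\begin{proof}
Apply Lemma~\ref{lem:variation} to $\kappa_u$, $u\in[s,t]$, for which $\partial_u\kappa_u(p,q)=\mathbf 1_{\tau(p)<u}\mathbf 1_{\tau(q)<u}$ except at $u=\tau(p\vee q)$. The set $\{\tau<u\}$ has measure $\rho(u-)$, which equals $\rho(u)$ for all but countably many $u$, and $h_u$ vanishes outside it. So Fubini's theorem gives $c(s)-c(t)=\frac12\int_s^t(\rho(u)^2-r(u)^2)\,du$. For $t\le x_0$ we have $\kappa_t=0$, $g_t=1$ and $c(t)=1$.

For the limit at infinity choose $t_0\ge x_0$ with $r(t_0)\ge\frac12$ and write $y=(t-\tau(p)\vee t_0)_+$. By \eqref{eq:absorb}, $g_t(p)\le e^{-y/2}$, while $\mathcal K_t1(p)\le(t-\tau(p))_+\le y+t_0-x_0$. So $g_t(p)\mathcal K_t1(p)\le e^{-y/2}(y+t_0-x_0)$, which is bounded uniformly in $t,p$ and tends to $0$ for each $p$. Therefore $|c(t)|\le\int g_t+\frac12\int g_t\,\mathcal K_t1\to0$. This proves \eqref{eq:conservation} and the first equality in \eqref{eq:edges}; the second is the definition of $c$, and the last term is nonnegative because $g_t$ and $\kappa_t$ are.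
\end{proof}

In the graph, \eqref{eq:edges} says that $F_k(t)$ has at least as many edges as the tree spanning its giant component.

\subsection{The contraction}

For $\rho,\sigma\in\mathcal D$ let
\[
d(\rho,\sigma)=\int_{-\infty}^\infty|\rho^2-\sigma^2|\,dx\in[0,\infty].
\]
It satisfies the triangle inequality, and $d(\rho,\sigma)=0$ forces $\rho=\sigma$ by right-continuity. We recall that for a random variable $X$ with distribution function $F$,
\begin{equation}\label{eq:moments}
\mathbb E|X|=\int|\mathbf 1_{x\ge0}-F|\,dx,\qquad\mathbb EX=\int(\mathbf 1_{x\ge0}-F)\,dx,\qquad\mathbb EX^2=2\int x(\mathbf 1_{x\ge0}-F)\,dx,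
\end{equation}
the second when $\mathbb E|X|<\infty$, and that, writing $F(x+b)-F(x)=\mathbb P(x<X\le x+b)$ and using Fubini's theorem,
\begin{equation}\label{eq:shift}
\int\bigl(F(x+b)-F(x)\bigr)\,dx=b\qquad(b\ge0).
\end{equation}
So $\rho^2$ has a finite mean if and only if $d(\rho,\rho_0)<\infty$, and then the mean is $\mathsf m(\rho)=\int(\rho_0^2-\rho^2)\,dx$. Also $d(\rho(\cdot-b),\rho)=|b|$ for every real $b$.

Write $\rho^2-(S\rho)^2=[\rho^2-(\Phi\rho)^2]-[(S\rho)^2-(\Phi\rho)^2]$. Both brackets are nonnegative with integral $2$, the first by \eqref{eq:conservation} and the second by \eqref{eq:shift}. Hence for every $\rho\in\mathcal D$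
\begin{equation}\label{eq:Smean}
d(\rho,S\rho)<\infty,\qquad\int\bigl(\rho^2-(S\rho)^2\bigr)\,dx=0 ,
\end{equation}
and $S$ preserves $\mathsf m$. This is why the frame of reference moves at speed $2$.

\begin{proposition}[Contraction]\label{prop:contraction}
Let $\rho,\sigma\in\mathcal D$ with $d(\rho,\sigma)<\infty$. Then
\[
\int\bigl((\Phi\rho)^2-(\Phi\sigma)^2\bigr)\,dx=\int(\rho^2-\sigma^2)\,dx\qquad\text{and}\qquad d(\Phi\rho,\Phi\sigma)\le d(\rho,\sigma).
\]
The inequality is strict unless $\rho\le\sigma$ or $\sigma\le\rho$. The same holds with $S$ in place of $\Phi$.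
\end{proposition}

\begin{proof}
In $(\Phi\rho)^2-(\Phi\sigma)^2=(\rho^2-\sigma^2)-(\rho^2-(\Phi\rho)^2)+(\sigma^2-(\Phi\sigma)^2)$ all three terms are integrable, and the last two have integral $2$. This gives the identity. Let $\nu=\rho\vee\sigma\in\mathcal D$; then $d(\nu,\rho)$ and $d(\nu,\sigma)$ are at most $d(\rho,\sigma)$. We use $|a-b|=2(a\vee b)-a-b$, the identity for the pairs $(\nu,\rho)$ and $(\nu,\sigma)$, and $\Phi\nu\ge\Phi\rho\vee\Phi\sigma$:
\begin{align*}
d(\rho,\sigma)=\int(2\nu^2-\rho^2-\sigma^2)&=\int\bigl(2(\Phi\nu)^2-(\Phi\rho)^2-(\Phi\sigma)^2\bigr)\\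
&\ge\int\bigl(2(\Phi\rho\vee\Phi\sigma)^2-(\Phi\rho)^2-(\Phi\sigma)^2\bigr)=d(\Phi\rho,\Phi\sigma).
\end{align*}
If neither $\rho\le\sigma$ nor $\sigma\le\rho$, then $\nu\ne\rho$ and $\nu\ne\sigma$, and Proposition~\ref{prop:Phi}(b) gives $\Phi\nu(t)>\Phi\rho(t)\vee\Phi\sigma(t)$ for all large $t$, so the inequality is strict. Translation changes none of the integrals, so the statements pass to $S$.
\end{proof}

For ordered pairs the identity shows that the distance is preserved exactly; a profile and its translate stay at distance $|b|$ forever. Fixing the mean removes this obstruction.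

\begin{corollary}\label{cor:strict}
Let $\rho\ne\sigma$ in $\mathcal D$ satisfy $d(\rho,\sigma)<\infty$ and $\int(\rho^2-\sigma^2)\,dx=0$. Then $d(S\rho,S\sigma)<d(\rho,\sigma)$. In particular, for each $b\in\mathbb R$ there is at most one $v\in\mathcal D$ with $Sv=v$, $d(v,\rho_0)<\infty$ and $\mathsf m(v)=b$.
\end{corollary}

\begin{proof}
If $\rho\le\sigma$ or $\sigma\le\rho$, then $d(\rho,\sigma)=|\int(\rho^2-\sigma^2)|=0$ and $\rho=\sigma$. So the two profiles are not ordered and Proposition~\ref{prop:contraction} applies. Two different fixed points $v,v'$ with the same finite mean satisfy the hypotheses, and $d(v,v')=d(Sv,Sv')<d(v,v')$ is absurd.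
\end{proof}

\section{The variance identity and tightness}\label{sec:tight}

Let $\tau_k,\tau_k'$ be independent with distribution function $\rho_k$. They are nonnegative because $\rho_k\le\rho_0$. Put $M_k=\tau_k\vee\tau_k'$, which has distribution function $\rho_k^2$, and
\[
V_k=\operatorname{Var}M_k,\qquad\Delta_k=\mathbb E|\tau_k-\tau_k'|,\qquad X_k=M_k-2k,\qquad e_k=\mathbb E|X_k| .
\]
The distribution function of $X_k$ is $\bar\rho_k^2$, so $e_k=d(\bar\rho_k,\rho_0)$ by \eqref{eq:moments}. The numbers $V_k$, $\Delta_k$, $e_k$ are three measures of the width of the $k$th profile.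

\begin{lemma}[Variance identity]\label{lem:variance}
For all $k\ge0$, $\mathbb Ee^{\tau_k/4}<\infty$ and $\mathbb EM_k=2k$. For all $k\ge1$,
\begin{equation}\label{eq:variance}
\gamma_k=2k-1+\tfrac14(V_k-V_{k-1}),\qquad\sum_{i\le k}\gamma_i=k^2+\tfrac14V_k .
\end{equation}
\end{lemma}

\begin{proof}
We have $\tau_0=0$. For $k\ge1$ choose $t_0$ with $\rho_k(t_0)\ge\frac12$. By Lemma~\ref{lem:absorb}, $\mathbb P(\tau_k>t)\le\mathbb P(\tau_{k-1}\vee t_0+Y>t)$ for all $t$, with $Y$ independent and exponential of rate $\frac12$. Since $\mathbb Ee^{Y/4}<\infty$, the exponential moment is finite by induction, and so are all moments of $M_k\le\tau_k+\tau_k'$. By \eqref{eq:moments} and \eqref{eq:conservation}, $\mathbb EM_k-\mathbb EM_{k-1}=\int(\rho_{k-1}^2-\rho_k^2)=2$, and $M_0=0$. By \eqref{eq:moments} and Proposition~\ref{prop:formula},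
\[
4\gamma_k=2\int_0^\infty t(\rho_{k-1}^2-\rho_k^2)\,dt=\mathbb EM_k^2-\mathbb EM_{k-1}^2=4k^2-4(k-1)^2+V_k-V_{k-1}.
\]
This is the first identity, and the second follows by summation, as $V_0=0$.
\end{proof}

So Theorem~\ref{thm:main} is the statement $V_k-V_{k-1}\to0$, and it follows if the centered profiles converge with their second moments. The properties of $S$ found so far do not suffice for this.

\begin{remark}\label{rem:walk}
Let $\xi$ be a bounded random variable with mean $0$ and variance $s^2>0$. The map that sends the distribution function $F$ to $x\mapsto\mathbb EF(x-\xi)$ preserves order and mean, commutes with translations, and does not increase $L^1$ distances. Its orbit from $\mathbf 1_{[0,\infty)}$ is the sequence of laws of a random walk, with variance $ks^2$. So the increments of the variance do not tend to $0$, and a further property of $\Phi$ is needed to keep the profiles from spreading.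
\end{remark}

That property is the inequality in \eqref{eq:edges}: the edges of $T_k$ arrive stochastically earlier than the vertices join the giant of $F_k$.

\begin{lemma}[Drift]\label{lem:drift}
For all $k\ge1$ we have $\gamma_k\le2k-\frac12\Delta_k$. Hence $V_k-V_{k-1}\le4-2\Delta_k$ and $\sum_{j=1}^k\Delta_j\le2k$.
\end{lemma}

\begin{proof}
Let $Q(t)=\frac12\int_{-\infty}^t(\rho_{k-1}^2-\rho_k^2)\,ds$. By Proposition~\ref{prop:conservation} it is a distribution function, it vanishes on $(-\infty,0]$, and $Q\ge\rho_k$. By Proposition~\ref{prop:formula}, $\gamma_k$ is its mean. Therefore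
\[
\gamma_k=\int_0^\infty(1-Q)\,dt\le\int_0^\infty(1-\rho_k)\,dt=\mathbb E\tau_k=\mathbb EM_k-\tfrac12\Delta_k=2k-\tfrac12\Delta_k ,
\]
where we used $a\vee b=\frac12(a+b)+\frac12|a-b|$. By \eqref{eq:variance}, $V_k-V_{k-1}=4(\gamma_k-2k+1)\le4-2\Delta_k$. Summing, $0\le V_k\le4k-2\sum_{j\le k}\Delta_j$.
\end{proof}

The drift bounds the width only on average over $k$. To bound each term we use the contraction, which makes the sequence $e_k$ subadditive.

\begin{lemma}\label{lem:eight}
$e_k\le8$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $\tilde X_k$ be an independent copy of $X_k$, built from $\tilde\tau_k,\tilde\tau_k'$. Since $\mathbb E\tilde X_k=0$, Jensen's inequality gives $e_k\le\mathbb E|X_k-\tilde X_k|$, and $|a\vee b-a'\vee b'|\le|a-a'|+|b-b'|$ gives $\mathbb E|X_k-\tilde X_k|\le2\Delta_k$. So $e_k\le2\Delta_k$. By Proposition~\ref{prop:contraction},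
\[
e_{i+j}=d(S^j\bar\rho_i,\rho_0)\le d(S^j\bar\rho_i,S^j\rho_0)+d(\bar\rho_j,\rho_0)\le e_i+e_j .
\]
For $k\ge2$, average $e_k\le e_j+e_{k-j}$ over $1\le j\le k-1$ and use Lemma~\ref{lem:drift}:
\[
e_k\le\frac2{k-1}\sum_{j=1}^{k-1}e_j\le\frac4{k-1}\sum_{j=1}^{k-1}\Delta_j\le8 .
\]
Finally $e_1\le2\Delta_1\le4$ and $e_0=0$.
\end{proof}

A bounded first moment is not enough: we need second moments to converge, and limits to lie in $\mathcal D$. Both tails can be upgraded because the frame moves at speed $2$. On the left, where the profile is below $\frac12$, the branching process needs more than two time units to become supercritical, so the left edge of the profile keeps up with the frame. On the right, where the profile is above $\frac34$, absorption takes mean time at most $\frac43<2$, so stragglers fall back toward the center.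

\begin{lemma}[Uniform tails]\label{lem:tails}
There is a constant $C_0\in[1,\infty)$ such that for all $k\ge0$
\[
\bar\rho_k=0\ \text{ on }(-\infty,-18),\qquad1-\bar\rho_k(x)\le C_0e^{-x/4}\ \text{ for all }x .
\]
\end{lemma}

\begin{proof}
Since $\mathbb EX_k=0$, the positive and negative parts of $X_k$ have mean $\frac12e_k\le4$, that is, $\int_{-\infty}^0\bar\rho_k^2\le4$ and $\int_0^\infty(1-\bar\rho_k^2)\le4$. By monotonicity $16\,\bar\rho_k(-16)^2\le4$ and $10(1-\bar\rho_k(10)^2)\le4$. As $0.6>\frac9{16}$,
\begin{equation}\label{eq:levels}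
\bar\rho_k(x)\le\tfrac12\quad(x\le-16),\qquad\bar\rho_k(x)\ge\tfrac34\quad(x\ge10).
\end{equation}

\emph{Left tail.} Let $a_k=\sup\{t:\rho_k(t)=0\}$, so $a_0=0$. Let $k\ge1$ and $t\le\min(a_{k-1}+2,\,2(k-1)-16)$. On $(-\infty,t]$ the function $\rho_{k-1}$ is at most $\frac12$ by \eqref{eq:levels}, and it vanishes outside an interval of length at most $2$. So $\int_{-\infty}^t\rho_{k-1}\le1$, and \eqref{eq:norm} with Lemma~\ref{lem:threshold} gives $\rho_k(t)=0$. Thus $a_k\ge\min(a_{k-1}+2,\,2k-18)$, and by induction $a_k\ge2k-18$.

\emph{Right tail.} Let $k\ge1$. By \eqref{eq:levels}, $\rho_k(2k+10)\ge\frac34$, so Lemma~\ref{lem:absorb} gives $\mathbb P(\tau_k>t)\le\mathbb P(\tau_{k-1}\vee(2k+10)+Y>t)$ for all $t$, with $Y$ independent and exponential of rate $\frac34$. Here $\mathbb Ee^{Y/4}=\frac{3/4}{3/4-1/4}=\frac32$. With $W_k=\mathbb Ee^{(\tau_k-2k)/4}$ and $e^{a\vee b}\le e^a+e^b$,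
\[
W_k\le\tfrac32\bigl(e^{-1/2}W_{k-1}+e^{5/2}\bigr)\le0.91\,W_{k-1}+\tfrac32e^{5/2},\qquad W_0=1 .
\]
By induction $W_k\le C_0:=\frac32e^{5/2}/0.09$, and Markov's inequality gives $1-\bar\rho_k(x)=\mathbb P(\tau_k-2k>x)\le C_0e^{-x/4}$.
\end{proof}

\section{Convergence to the wave}\label{sec:convergence}

The contraction in Corollary~\ref{cor:strict} is strict but has no uniform constant. On an orbit with compact closure this is enough: the step lengths $d(S^{k+1}\rho,S^k\rho)$ decrease to a limit, so they are constant along the orbit of any limit point, which strictness forbids unless the limit point is fixed.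

\begin{lemma}[Confined orbits converge]\label{lem:orbit}
Let $\rho,\rho^-,\rho^+\in\mathcal D$ with $d(\rho^\pm,\rho_0)<\infty$ and $\rho^-\le S^k\rho\le\rho^+$ for all $k\ge0$. Then there is $v\in\mathcal D$ with $Sv=v$, $\rho^-\le v\le\rho^+$, $\mathsf m(v)=\mathsf m(\rho)$ and $d(S^k\rho,v)\to0$.
\end{lemma}

\begin{proof}
Write $v_k=S^k\rho$. By Helly's selection theorem, every subsequence of $(v_k)$ has a further subsequence $(v_{k_j})$ that converges to a right-continuous nondecreasing function $v$ at every continuity point of $v$, hence outside a countable set. The bounds $\rho^-\le v\le\rho^+$ hold at continuity points and then everywhere by right-continuity, so $v\in\mathcal D$. Since $|v_k^2-v^2|\le(\rho^+)^2-(\rho^-)^2$, which is integrable, $d(v_{k_j},v)\to0$. By \eqref{eq:Smean}, $\mathsf m(v_k)=\mathsf m(\rho)$ for all $k$, and $|\mathsf m(v_k)-\mathsf m(v)|\le d(v_k,v)$, so $\mathsf m(v)=\mathsf m(\rho)$.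

By Proposition~\ref{prop:contraction} the numbers $d_k=d(v_{k+1},v_k)$ decrease to a limit $d_\infty$, and $Sv_{k_j}\to Sv$, $S^2v_{k_j}\to S^2v$ in $d$. By the triangle inequality, $d(Sv,v)=\lim_jd_{k_j}=d_\infty$ and $d(S^2v,Sv)=\lim_jd_{k_j+1}=d_\infty$. If $Sv\ne v$, then \eqref{eq:Smean} allows us to apply Corollary~\ref{cor:strict} to the pair $(Sv,v)$, which gives $d(S^2v,Sv)<d(Sv,v)$, a contradiction. So $Sv=v$. By the last part of Corollary~\ref{cor:strict}, $v$ does not depend on the subsequence, and therefore $d(v_k,v)\to0$.
\end{proof}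

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\rho^+=\mathbf 1_{[-18,\infty)}$ and $\rho^-(x)=(1-C_0e^{-x/4})_+$. Both lie in $\mathcal D$ and are at finite distance from $\rho_0$, because $1-(\rho^-)^2\le2C_0e^{-x/4}$. By Lemmas~\ref{lem:tails} and~\ref{lem:orbit}, applied to $\rho=\rho_0$, there is $\omega\in\mathcal D$ with
\begin{equation}\label{eq:omega}
S\omega=\omega,\qquad\mathsf m(\omega)=0,\qquad\rho^-\le\omega\le\rho^+,\qquad d(\bar\rho_k,\omega)\to0 .
\end{equation}
Let $V_\infty=\int x^2\,d\omega^2=2\int x(\rho_0^2-\omega^2)\,dx$, which is finite by the tail bounds. Since $V_k=\mathbb EX_k^2$, \eqref{eq:moments} gives, for every $y\ge18$,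
\[
|V_k-V_\infty|\le2\int|x|\,|\bar\rho_k^2-\omega^2|\,dx\le2y\,d(\bar\rho_k,\omega)+4C_0\int_y^\infty xe^{-x/4}\,dx .
\]
Letting $k\to\infty$ and then $y\to\infty$ shows $V_k\to V_\infty$. Hence $V_k-V_{k-1}\to0$, and \eqref{eq:variance} gives $\gamma_k=2k-1+o(1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wave}(a)]
Take $\omega$ from \eqref{eq:omega}. It is continuous because $\omega=S\omega$ and $\Phi\omega$ is continuous, and it is unique by Corollary~\ref{cor:strict}. Fix $x$ and $\epsilon>0$, and choose $\eta>0$ with $|\omega(y)^2-\omega(x)^2|\le\epsilon$ for $|y-x|\le\eta$. If $\bar\rho_k(x)^2\ge\omega(x)^2+2\epsilon$, then $\bar\rho_k^2-\omega^2\ge\epsilon$ on $[x,x+\eta]$; if $\bar\rho_k(x)^2\le\omega(x)^2-2\epsilon$, then $\omega^2-\bar\rho_k^2\ge\epsilon$ on $[x-\eta,x]$. In both cases $d(\bar\rho_k,\omega)\ge\epsilon\eta$, which fails for large $k$. So $\bar\rho_k\to\omega$ pointwise, and by P\'olya's theorem pointwise convergence of distribution functions to a continuous distribution function is uniform.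
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wave}(c)]
The first inequality is Lemma~\ref{lem:drift}. For $k\ge1$ the function $\rho_k$ is continuous, so $\tau_k$ is not constant and $\Delta_k>0$. The last claim follows from \eqref{eq:variance} and $V_k\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wave}(d)]
A general $\rho$ has no uniform tail bounds, but translates of the wave are barriers, so we clamp $\rho$ between two of them. For $a>0$ let
\[
\rho^{(a)}=\bigl(\rho\vee\omega(\cdot-a)\bigr)\wedge\omega(\cdot+a)\in\mathcal D .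
\]
The value $\rho^{(a)}(x)$ is the point of the interval $[\omega(x-a),\omega(x+a)]$ nearest to $\rho(x)$. This interval contains $\omega(x)$, so $\rho^{(a)}(x)$ lies between $\rho(x)$ and $\omega(x)$, and its endpoints tend to $0$ and $1$ as $a\to\infty$, so $\rho^{(a)}(x)\to\rho(x)$. Thus $|(\rho^{(a)})^2-\rho^2|\le|\omega^2-\rho^2|$, which is integrable by the first hypothesis, and $\epsilon_a:=d(\rho^{(a)},\rho)\to0$ by dominated convergence.

The translates $\omega(\cdot\pm a)$ are fixed by $S$, and $S$ preserves order, so $\omega(\cdot-a)\le S^k\rho^{(a)}\le\omega(\cdot+a)$ for all $k$. By Lemma~\ref{lem:orbit}, $S^k\rho^{(a)}$ converges in $d$ to a fixed point with mean $b_a=\mathsf m(\rho^{(a)})$. The translate $\omega(\cdot-b_a)$ is such a fixed point, so by Corollary~\ref{cor:strict} it is the limit. The second hypothesis says $\mathsf m(\rho)=0$, whence $|b_a|\le\epsilon_a$. Therefore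
\[
d(S^k\rho,\omega)\le d(S^k\rho,S^k\rho^{(a)})+d\bigl(S^k\rho^{(a)},\omega(\cdot-b_a)\bigr)+|b_a| ,
\]
so $\limsup_kd(S^k\rho,\omega)\le2\epsilon_a$. Let $a\to\infty$.
\end{proof}

\section{The exponential rate}\label{sec:rate}

We prove Theorem~\ref{thm:wave}(b). Note first that $V_\infty>0$, because $\omega^2$ is continuous and so is not the distribution function of a constant.

Look again at the proof of Proposition~\ref{prop:contraction} for the pair $\bar\rho_k,\omega$, with maximum $\hat\rho=\bar\rho_k\vee\omega$. The discrepancies $\hat\rho^2-\bar\rho_k^2$ and $\hat\rho^2-\omega^2$ have disjoint supports and equal mass. One application of $S$ moves each of them while keeping its mass, and the distance decreases by twice the overlap of the two images. The overlap is a fixed fraction of the mass if a fixed fraction of each discrepancy lies in a bounded region (Lemma~\ref{lem:overlap}), but it may be tiny if the mass sits far to the right. In that case we gain in another way: mass far to the right is carried back to the left, so an exponentially weighted norm decreases (Lemma~\ref{lem:weighted}).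 A suitable combination of the two norms decreases by a fixed factor in every case.

\subsection{Notation}

Fix $\theta=\frac18$, and fix $x_1$ with $C_0e^{-(x_1-2)/4}\le\frac1{10}$. Fix $k\ge0$, let $\rho$ be one of the two profiles $\bar\rho_k,\omega$, and put
\[
\hat\rho=\bar\rho_k\vee\omega,\quad r=\Phi\rho,\quad\hat r=\Phi\hat\rho,\quad D=\hat\rho^2-\rho^2\ge0,\quad D^*(x)=(\hat r^2-r^2)(x+2)\ge0 .
\]
By Proposition~\ref{prop:contraction}, $\int D^*=\int D$. By Lemma~\ref{lem:tails} and \eqref{eq:omega}, $\rho$ and $\hat\rho$ vanish on $(-\infty,-18)$. Since $r=(S\rho)(\cdot-2)$ and $S\rho$ is $\bar\rho_{k+1}$ or $\omega$,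
\begin{equation}\label{eq:rtail}
1-r(u)\le C_0e^{-(u-2)/4}\quad\text{for all }u,\qquad r(u)\ge0.9\quad\text{for }u\ge x_1 .
\end{equation}
The same bounds hold for $\rho,\hat\rho,\hat r$, all of which are at least $r$. As $\theta<\frac14$, all integrals against $e^{\theta x}$ below are finite.

\subsection{Mass far to the right moves back}

\begin{lemma}\label{lem:weighted}
There is a constant $B\in(0,\infty)$, independent of $k$ and of the choice of $\rho$, such that
\[
\int e^{\theta x}D^*\,dx\le0.92\int e^{\theta x}D\,dx+B\int D\,dx .
\]
\end{lemma}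

\begin{proof}
Let $c,\hat c$ be the functions of Proposition~\ref{prop:conservation} for $\rho,\hat\rho$. That proposition gives $\hat r^2-r^2=D+2(\hat c-c)'$ almost everywhere. Also $c=\hat c=1$ on $(-\infty,-18]$, and $0\le c(t)=\frac12\int_t^\infty(\rho^2-r^2)\le\int_t^\infty(1-r)=O(e^{-t/4})$; the same bound holds for $\hat c$ because $\hat r\ge r$. So the boundary terms vanish when we integrate by parts:
\begin{equation}\label{eq:parts}
\int e^{\theta t}(\hat r^2-r^2)\,dt=\int e^{\theta t}D\,dt+2\theta\int e^{\theta t}(c-\hat c)\,dt .
\end{equation}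
It remains to bound $c-\hat c$ in terms of $D$. To apply Lemma~\ref{lem:variation} we need a monotone path of profile kernels from $\kappa_t$ to $\hat\kappa_t$. Since the kernel depends in a simple way on the quantile function, we interpolate the quantile functions linearly.

\emph{Interpolation.} Let $\delta(p)=\tau(p)-\hat\tau(p)\ge0$ and $\tau^\lambda=\tau-\lambda\delta=(1-\lambda)\tau+\lambda\hat\tau$ for $0\le\lambda\le1$. Quantile functions are left-continuous, because by \eqref{eq:quantile} they are nondecreasing with sublevel sets closed in $(0,1)$. So $\tau^\lambda$ is finite, nondecreasing, left-continuous and at least $-18$. Let $\rho^\lambda(s)$ be the measure of $\{\tau^\lambda\le s\}$. Then $\rho^\lambda\in\mathcal D$, and $\{\tau^\lambda\le s\}=(0,\rho^\lambda(s)]\cap(0,1)$ by left-continuity, so $\tau^\lambda$ is the quantile function of $\rho^\lambda$. From $\hat\tau\le\tau^\lambda\le\tau$ we get $\rho\le\rho^\lambda\le\hat\rho$, hence $r^\lambda:=\Phi\rho^\lambda\ge r$.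

Fix $t>-18$. The kernels $\kappa^\lambda_t(p,q)=(t-\tau^\lambda(p\vee q))_+$ are bounded by $t+18$, and are nondecreasing and Lipschitz in $\lambda$ with derivative $\delta(p\vee q)\mathbf 1_{\tau^\lambda(p\vee q)<t}$ for almost every $\lambda$. Lemma~\ref{lem:variation}, with the regions $q<p$ and $p<q$ contributing equally, gives
\begin{equation}\label{eq:cdiff}
c(t)-\hat c(t)=\int_0^1dp\int_0^1d\lambda\;\delta(p)\,\mathbf 1_{\tau^\lambda(p)<t}\int_0^p\bigl(1-h^\lambda_t(p)h^\lambda_t(q)\bigr)\,dq .
\end{equation}

\emph{The inner integral.} Fix $p,\lambda$ with $s:=\tau^\lambda(p)<t$, and let $E(s,t)=\exp(-\int_s^tr)$. For $q\le p$ we have $\tau^\lambda(q)\le s$, so Lemma~\ref{lem:absorb} for $\rho^\lambda$ gives $g^\lambda_t(q)\le E(s,t)g^\lambda_s(q)$, and in particular $g^\lambda_t(p)\le E(s,t)$. Since $p\le\rho^\lambda(s)$ and $h^\lambda_s$ vanishes beyond $\rho^\lambda(s)$,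
\[
\int_0^pg^\lambda_s\,dq\le\min\bigl(p,\ \rho^\lambda(s)-r^\lambda(s)\bigr)\le\min\bigl(p,\,1-r(s)\bigr).
\]
Using $1-(1-z)(1-z')\le z+z'$, the inner integral in \eqref{eq:cdiff} is at most $E(s,t)\bigl(p+\min(p,1-r(s))\bigr)\le E(s,t)\,b(s)\,p$, where
\[
b(s)=2\quad(s\le x_1),\qquad b(s)=\tfrac{10}9\quad(s>x_1).
\]
Indeed, if $s>x_1$, then $p>\rho^\lambda(x_1)\ge0.9$ by \eqref{eq:quantile} and \eqref{eq:rtail}, while $1-r(s)\le0.1\le p/9$.

\emph{Change of variables.} For fixed $p$ the substitution $s=\tau^\lambda(p)$ turns $\delta(p)\,d\lambda$ on $[0,1]$ into $ds$ on $[\hat\tau(p),\tau(p)]$. By \eqref{eq:quantile}, $\hat\tau(p)\le s<\tau(p)$ means $\rho(s)<p\le\hat\rho(s)$, and $\int_{\rho(s)}^{\hat\rho(s)}p\,dp=\frac12D(s)$. Hence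
\[
c(t)-\hat c(t)\le\frac12\int_{-\infty}^tb(s)D(s)E(s,t)\,ds ,
\]
which holds trivially for $t\le-18$ as well. Inserting this in \eqref{eq:parts}, the last term there is at most $\theta\int b(s)D(s)\int_s^\infty e^{\theta t}E(s,t)\,dt\,ds$. For $s>x_1$ we have $E(s,t)\le e^{-0.9(t-s)}$, so the inner integral is at most $e^{\theta s}/(0.9-\theta)$. For $s\le x_1$ we use $E\le1$ up to time $x_1$ and $E(s,t)\le e^{-0.9(t-x_1)}$ afterwards, which bounds the inner integral by $B_1=e^{\theta x_1}\bigl(\frac1\theta+\frac1{0.9-\theta}\bigr)$. Therefore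
\[
\int e^{\theta t}(\hat r^2-r^2)\,dt\le\Bigl(1+\frac{10}9\cdot\frac{0.125}{0.775}\Bigr)\int e^{\theta t}D\,dt+2\theta B_1\int D\,dt .
\]
The left side equals $e^{2\theta}\int e^{\theta x}D^*\,dx$. The bracket is less than $1.1793$, and $e^{-1/4}\cdot1.1793<0.92$. So the lemma holds with $B=2\theta e^{-2\theta}B_1$.
\end{proof}

The factor obtained is $e^{-2\theta}\bigl(1+\theta b/(0.9-\theta)\bigr)=1-\theta(2-b/0.9)+O(\theta^2)$: a discrepancy far to the right is delayed by at most about $b/0.9$, while the frame advances by $2$. The crude value $b=2$ gives $b/0.9>2$ and no gain, which is why the term $1-r(s)$ was kept.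

\subsection{Mass in a bounded region overlaps}

The next lemma is a quantitative form of Proposition~\ref{prop:Phi}(b).

\begin{lemma}\label{lem:overlap}
For every $x_2\ge x_1$, with $\eta=0.2\,e^{-(x_2+21)}$,
\[
D^*(x)\ge\eta\int_{-\infty}^{x_2}D\,ds\qquad\text{for all }x\in[x_2,x_2+1].
\]
\end{lemma}

\begin{proof}
Let $t=x+2\in[x_2+2,x_2+3]$. Then $\hat{\mathcal K}_t\hat h_t\le t+18\le x_2+21$. From $e^{-a}-e^{-a'}\ge e^{-a'}(a'-a)$ and $\hat h_t\ge h_t$,
\[
\hat h_t-h_t=e^{-\mathcal K_th_t}-e^{-\hat{\mathcal K}_t\hat h_t}\ge e^{-(x_2+21)}\bigl(\hat{\mathcal K}_t\hat h_t-\mathcal K_th_t\bigr)\ge e^{-(x_2+21)}\bigl(\hat{\mathcal K}_t-\mathcal K_t\bigr)h_t .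
\]
Integrate over $p$ and use \eqref{eq:Kform} with $f=1$, $f'=h_t$. With $A(y)=\int_0^yh_t$,
\[
\hat r(t)-r(t)\ge e^{-(x_2+21)}\int_{-\infty}^t\bigl[\hat\rho(s)A(\hat\rho(s))-\rho(s)A(\rho(s))\bigr]\,ds .
\]
For $q\le\rho(x_2)$ we have $\tau(q)\le x_2$, so Lemma~\ref{lem:absorb} and \eqref{eq:rtail} give $h_t(q)\ge1-e^{-1.8}\ge\frac12$. As $\rho(x_2)\ge0.9$, it follows that $A(y)\ge\frac12\min(y,0.9)\ge0.4\,y$ for $y\in[0,1]$. The bracket equals $\int_{\rho(s)}^{\hat\rho(s)}(A(y)+yh_t(y))\,dy\ge\int_{\rho(s)}^{\hat\rho(s)}0.4\,y\,dy=0.2\,D(s)$. Finally $\hat r(t)+r(t)\ge1$, so $D^*(x)\ge\hat r(t)-r(t)\ge\eta\int_{-\infty}^tD$.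
\end{proof}

\subsection{Proof of Theorem~\ref{thm:wave}(b)}

Let $D_1,D_1^*$ belong to $\rho=\bar\rho_k$ and $D_2,D_2^*$ to $\rho=\omega$. Since $\mathsf m(\bar\rho_k)=\mathsf m(\omega)=0$, the four functions $D_1,D_2,D_1^*,D_2^*$ have the same integral $\mu$. At each point $D_1$ or $D_2$ vanishes, so $|\bar\rho_k^2-\omega^2|=D_1+D_2$. Since $S\bar\rho_k=\bar\rho_{k+1}$ and $S\omega=\omega$,
\[
|\bar\rho_{k+1}^2-\omega^2|=|D_1^*-D_2^*|=D_1^*+D_2^*-2\min(D_1^*,D_2^*).
\]
Put $\Theta=\int e^{\theta x}(D_1+D_2)\,dx$ and, for a constant $\beta>0$ to be chosen,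
\[
Z_k=\int(1+\beta e^{\theta x})\,|\bar\rho_k^2-\omega^2|\,dx=2\mu+\beta\Theta<\infty .
\]
Let $\chi=0.92$. Keeping the overlap in the unweighted part of $Z_{k+1}$, and applying Lemma~\ref{lem:weighted} to $D_1^*+D_2^*$ in the weighted part, we get
\begin{equation}\label{eq:Z}
Z_{k+1}\le2\mu+\beta(\chi\Theta+2B\mu)-2\int\min(D_1^*,D_2^*)\,dx .
\end{equation}
Choose the constants in this order, all independent of $k$: $R=4B/(1-\chi)$; then $x_2\ge x_1$ with $e^{-\theta x_2}R\le\frac12$; then $\eta$ from Lemma~\ref{lem:overlap}; then $\beta=\eta/(4B)$.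

\emph{Case $\Theta\le R\mu$.} For $i=1,2$ we have $\int_{x_2}^\infty D_i\le e^{-\theta x_2}\Theta\le\mu/2$, so $\int_{-\infty}^{x_2}D_i\ge\mu/2$. By Lemma~\ref{lem:overlap} both $D_1^*$ and $D_2^*$ are at least $\eta\mu/2$ on $[x_2,x_2+1]$. Since $2\beta B=\eta/2$, \eqref{eq:Z} gives
\[
Z_{k+1}\le(2-\tfrac\eta2)\mu+\beta\chi\Theta\le\max(1-\tfrac\eta4,\chi)\,Z_k .
\]

\emph{Case $\Theta>R\mu$.} Now $2B\mu\le\frac{1-\chi}2\Theta$, so \eqref{eq:Z} gives $Z_{k+1}\le2\mu+\beta\chi'\Theta$ with $\chi'=\frac{1+\chi}2<1$. The ratio $(2\mu+\beta\chi'\Theta)/(2\mu+\beta\Theta)$ is increasing in $\mu$, and $\mu<\Theta/R$, so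
\[
Z_{k+1}\le\frac{2/R+\beta\chi'}{2/R+\beta}\,Z_k .
\]

In both cases $Z_{k+1}\le\alpha Z_k$ with a fixed $\alpha<1$, so $Z_k\le\alpha^kZ_0$. This gives the first bound in (b). On $[-18,\infty)$ we have $|x|\le C_1(1+\beta e^{\theta x})$ for some constant $C_1$, so $|V_k-V_\infty|\le2\int|x|\,|\bar\rho_k^2-\omega^2|\,dx\le2C_1Z_0\alpha^k$. The other two statements follow from \eqref{eq:variance}. \qed

\section{The random graph process}\label{sec:graph}

It remains to prove Propositions~\ref{prop:giant} and~\ref{prop:formula}. From the analysis of $\Phi$ we use only \eqref{eq:kernelmono} and Proposition~\ref{prop:Phi}(a). An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$, and $o_p(a_n)$ denotes a quantity that tends to $0$ in probability after division by $a_n$. For a graph $G$ let $N_{>\ell}(G)$ be the number of vertices in components of size greater than $\ell$.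

\subsection{Independence given the earlier forests}

Fix $k\ge1$. Let $\xi(uv)$ be the time at which $u,v$ become connected in $F_{k-1}$, with $\xi(uv)=\infty$ if they never do and $\xi\equiv0$ for $k=1$. Let $\mathcal E$ be the set of edges of $F_1(\infty),\dots,F_{k-1}(\infty)$, so $|\mathcal E|\le(k-1)n$. Let $\mathcal F$ be the $\sigma$-field generated by these forests together with the arrival times of their edges; $\xi$ is $\mathcal F$-measurable. Let $G_k(t)$ be the graph of the edges $e\notin\mathcal E$ with $s_e\le t$. These are exactly the edges offered to $F_k$ up to time $t$, so $G_k(t)$ and $F_k(t)$ have the same components.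

\begin{lemma}\label{lem:conditional}
Almost surely $\xi(e)<s_e$ for all $e\notin\mathcal E$, and conditionally on $\mathcal F$ the variables $s_e-\xi(e)$, $e\notin\mathcal E$, are independent exponentials of rate $1/n$. In particular, given $\mathcal F$, the pairs $e\notin\mathcal E$ are edges of $G_k(t)$ independently, with probabilities $1-e^{-(t-\xi(e))_+/n}$.
\end{lemma}

\begin{proof}
An edge $e\notin\mathcal E$ was rejected by $F_{k-1}$, so its endpoints were connected in $F_{k-1}(s_e-)$ and $\xi(e)<s_e$. Conversely, fix the forests $F_1,\dots,F_{k-1}$ with their arrival times and give the edges $e\notin\mathcal E$ any arrival times with $s_e>\xi(e)$, all times being distinct. Then each such $e$ arrives when its endpoints are connected in $F_{k-1}$, hence by refinement in every $F_i$ with $i\le k-1$. It is rejected by all of them, and the same forests result. So, given the arrival times on $\mathcal E$, the information in $\mathcal F$ about the other arrival times is exactly the product event $\{s_e>\xi(e)\text{ for all }e\notin\mathcal E\}$. The joint density $\prod_en^{-1}e^{-s_e/n}$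 restricted to this event is a product, and each factor is proportional to an exponential density shifted by $\xi(e)$.
\end{proof}

\subsection{Small components in finite-type graphs}

Let $\mathcal Y$ be a finite set, $\kappa:\mathcal Y^2\to[0,\infty)$ symmetric, and $\mu$ a probability distribution on $\mathcal Y$. Consider the branching process whose first particle has type distributed as $\mu$, and in which a particle of type $x$ has independent Poisson numbers of children of the types $y\in\mathcal Y$, with means $\kappa(x,y)\mu_y$. Let $\Pi_\ell$ be the probability that the total number of particles exceeds $\ell$. Every generation is finite, so the total is infinite exactly when the process survives, and $\Pi_\ell$ decreases to the survival probability $\Pi_\infty$. If $y:(0,1)\to\mathcal Y$ maps the uniform distribution to $\mu$, this process is the image under $y$ of the process of Section~\ref{ss:operator} with kernel $\kappa(y(p),y(q))$ and uniform initial type. Hence $\Pi_\infty$ is the integral of the maximal solution for that kernel.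

\begin{lemma}\label{lem:small}
Let the $n$ vertices have $\mathcal F$-measurable types $x(v)\in\mathcal Y$, with $n_y$ vertices of type $y$ and $n_y/n\to\mu_y$ in probability. Given $\mathcal F$, let $G$ have independent edges with probabilities $1-e^{-\kappa(x(u),x(v))/n}$. Then $N_{>\ell}(G)/n\to\Pi_\ell$ in probability for every fixed $\ell\ge1$.
\end{lemma}

\begin{proof}
We work conditionally on $\mathcal F$ and write $\bar\kappa=\max\kappa$. Choose a uniform vertex $u$ and explore its component. In each step take a vertex that has been found but not yet examined, and reveal all its edges to vertices not yet found. Stop when no such vertex is left or when more than $\ell$ vertices have been found. There are at most $\ell$ steps, and before each step at most $\ell$ vertices have been found. If the examined vertex has type $x$, then given the past the numbers of new vertices of the types $y$ are independent binomials $\mathrm{Bin}(n',p)$ with $n_y-\ell\le n'\le n_y$ and $p=1-e^{-\kappa(x,y)/n}$. The total variation distance between $\mathrm{Bin}(n',p)$ and the Poisson law of mean $n'p$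 is at most $n'p^2\le\bar\kappa^2/n$; the distance between Poisson laws of means $a,a'$ is at most $|a-a'|$; and $n'p\to\kappa(x,y)\mu_y$ in probability, uniformly in the allowed $n'$. So the exploration can be coupled, step by step, with the same exploration of the branching process, and the coupling fails with conditional probability $o_p(1)$. Hence the conditional probability that the component of $u$ has size greater than $\ell$ is $\Pi_\ell+o_p(1)$.

Let $U$ be the set of vertices found. Its conditional mean size is at most $1+\ell\bar\kappa$, so whp $|U|\le\sqrt n$. Let $v$ be a second, independent uniform vertex; whp $v\notin U$. The edges inside the complement of $U$ have not been revealed, and the type frequencies there have the same limits. So, given the first exploration, the component of $v$ in $G-U$ has size greater than $\ell$ with probability $\Pi_\ell+o_p(1)$. If it has size at most $\ell$, it is also the component of $v$ in $G$ unless it sends an edge to $U$, which has probability at most $\ell|U|\bar\kappa/n$. Thus the conditional probability that both components exceed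 $\ell$ is $\Pi_\ell^2+o_p(1)$. The two probabilities computed are the conditional first and second moments of $N_{>\ell}(G)/n$, and Chebyshev's inequality finishes the proof.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:giant}}

We use induction on $k$. The case $k=0$ holds by the convention on $F_0$. Let $k\ge1$ and assume the statement for $k-1$ and all times. For $t=0$ the forest $F_k(0)$ is empty and $\rho_k(0)=0$ by Proposition~\ref{prop:Phi}(a). Let $t>0$. If $\rho_{k-1}(t)=0$, then $\rho_k(t)=0$ and $L_1(F_k(t))\le L_1(F_{k-1}(t))=o_p(n)$ by refinement. So assume $\rho_{k-1}(t)>0$.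

The edge probabilities in Lemma~\ref{lem:conditional} depend on $\xi(uv)$, which is not a function of finitely many vertex types. We discretize time, sandwich $G_k(t)$ between two finite-type graphs, and apply Lemma~\ref{lem:small}. That lemma counts vertices in large components; to merge the large components into one we hold back a small part of the edges and add them at the end.

Let $\epsilon>0$. By continuity of $\rho_k$ choose $\delta=t/N$, $N$ an integer, with $\rho_k(t-2\delta)\ge\rho_k(t)-\epsilon$ and $\rho_k(t+\delta)\le\rho_k(t)+\epsilon$. Let $t_j=j\delta$ for $0\le j\le N$, let $j_0$ be the least $j$ with $\rho_{k-1}(t_j)>0$, and let $C_j$ be the largest component of $F_{k-1}(t_j)$, with ties broken by a fixed rule.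

\emph{Types.} For $j_0\le j<N$ the set $C_j$ lies in one component of $F_{k-1}(t_{j+1})$, and whp $|C_j|>L_2(F_{k-1}(t_{j+1}))$ by the induction hypothesis. So whp $C_{j_0}\subset C_{j_0+1}\subset\dots\subset C_N$. Give vertex $v$ the type $x(v)=\min\{t_j:j_0\le j\le N,\ v\in C_j\}$, or $x(v)=\infty$ if there is no such $j$. Types are $\mathcal F$-measurable. Let $\tau$ be the quantile function of $\rho_{k-1}$, and let $\tau^\delta(p)$ be the least $t_j\ge\tau(p)$, or $\infty$ if $\tau(p)>t$. On the nesting event the number of vertices with $x(v)\le t_j$ is $|C_j|$ for $j\ge j_0$ and $0$ for $j<j_0$, while $\{\tau^\delta\le t_j\}=\{\tau\le t_j\}$ has measure $\rho_{k-1}(t_j)$. So the type frequencies converge in probability to the law of $\tau^\delta$.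

On the nesting event, two vertices of finite type both lie in $C_j$ for $t_j=x(u)\vee x(v)$. Hence whp
\begin{equation}\label{eq:xiupper}
\xi(uv)\le x(u)\vee x(v)\qquad\text{for all }u,v .
\end{equation}
In the other direction we must discard the pairs that are connected outside the giant. Call a pair \emph{bad} if for some $j\le N$ it is connected in $F_{k-1}(t_j)$ but either $j<j_0$ or not both endpoints lie in $C_j$. Each $j<j_0$ contributes at most $nL_1(F_{k-1}(t_j))$ bad pairs and each $j\ge j_0$ at most $nL_2(F_{k-1}(t_j))$, so there are $o_p(n^2)$ bad pairs. If $uv$ is not bad and $\xi(uv)<t$, let $j$ be least with $t_j\ge\xi(uv)$. Then $j\le N$ and $uv$ is connected in $F_{k-1}(t_j)$, so $j\ge j_0$ and $u,v\in C_j$. Therefore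
\begin{equation}\label{eq:xilower}
x(u)\vee x(v)\le t_j\le\xi(uv)+\delta .
\end{equation}

\emph{Sandwich.} On the type set $\{t_0,\dots,t_N,\infty\}$ define
\[
\kappa^+(x,y)=(t+\delta-x\vee y)_+,\qquad\kappa^-(x,y)=(t-x\vee y)_+,\qquad\kappa'(x,y)=(t-\delta-x\vee y)_+ ,
\]
all equal to $0$ if $x$ or $y$ is $\infty$. Let $G^\pm$ have, given $\mathcal F$, independent edges on all pairs with probabilities $1-e^{-\kappa^\pm/n}$. Couple $G^-$, $G_k(t)$, $G^+$ by using one uniform variable per pair, the pair being an edge of a graph when the variable is below the corresponding probability. By \eqref{eq:xiupper}, $\kappa^-(x(u),x(v))\le(t-\xi(uv))_+$; by \eqref{eq:xilower}, $(t-\xi(uv))_+\le\kappa^+(x(u),x(v))$ for pairs that are not bad. So whp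
\begin{equation}\label{eq:sandwich}
G^-\setminus\mathcal E\subset G_k(t)\subset G^+\cup\mathcal B ,
\end{equation}
where $\mathcal B$ is the set of edges of $G_k(t)$ on bad pairs. Its conditional mean size is at most $t/n$ times the number of bad pairs, so $|\mathcal B|=o_p(n)$.

Let $\Pi^+_\ell,\Pi'_\ell$ be the branching probabilities for $\kappa^+,\kappa'$ and the law of $\tau^\delta$. Since $\tau^\delta$ is nondecreasing and $\tau^\delta\ge\tau$, we have $\kappa^+(\tau^\delta(p),\tau^\delta(q))\le(t+\delta-\tau(p\vee q))_+$. Since $\tau^\delta\le\tau+\delta$ where $\tau^\delta<\infty$ and $\tau>t$ elsewhere, $\kappa'(\tau^\delta(p),\tau^\delta(q))\ge(t-2\delta-\tau(p\vee q))_+$. By \eqref{eq:kernelmono},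
\begin{equation}\label{eq:survival}
\Pi^+_\infty\le\rho_k(t+\delta)\le\rho_k(t)+\epsilon,\qquad\Pi'_\infty\ge\rho_k(t-2\delta)\ge\rho_k(t)-\epsilon .
\end{equation}

\emph{Lower bound.} We show that whp $L_1(G_k(t))\ge(\rho_k(t)-3\epsilon)n$, and may assume $\rho_k(t)>3\epsilon$. Let $\mathcal Y'=\{t_0,\dots,t_{N-1}\}$. Then $\kappa^--\kappa'=\delta$ on $\mathcal Y'\times\mathcal Y'$, and $\kappa^-=\kappa'=0$ elsewhere. So $G^-$ has the conditional law of $G'\cup G''$, where $G',G''$ are independent given $\mathcal F$ with kernels $\kappa'$ and $\delta\mathbf 1_{\mathcal Y'\times\mathcal Y'}$. Let $\eta=\epsilon/3$, fix $\ell\ge1$ with $(\log2)/\ell<\delta\eta^2$, and let $W$ be the set of vertices in components of $G'$ of size greater than $\ell$. By Lemma~\ref{lem:small} and \eqref{eq:survival}, whp $|W|\ge(\Pi'_\infty-\epsilon)n\ge(\rho_k(t)-2\epsilon)n\ge3\eta n$. Each vertex of $W$ has an edge in $G'$, so its type lies in $\mathcal Y'$.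

Suppose $|W|\ge3\eta n$ and no component of $G'\cup G''$ contains $|W|-\eta n$ or more vertices of $W$. The components of $G'\cup G''$ partition $W$ into blocks, each a union of components of $G'$. If some block has at least $|W|/3$ vertices, separate it from the rest, which has more than $\eta n$ vertices. Otherwise collect blocks one at a time until their union has at least $|W|/3$ vertices; it then has at most $2|W|/3$. In either case $W$ is split into two unions of components of $G'$, each with at least $\eta n$ vertices, with no edge of $G''$ between them. Given $\mathcal F$ and $G'$, the set $W$ consists of at most $n/\ell$ components, so there are at most $2^{n/\ell}$ splittings, and each has no $G''$-edge across with probability at most $e^{-(\delta/n)(\eta n)^2}$. The product $\exp\bigl(n((\log2)/\ell-\delta\eta^2)\bigr)$ tends to $0$. Hence whp $L_1(G^-)\ge|W|-\eta n\ge(\rho_k(t)-3\epsilon)n$.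

We must still remove $\mathcal E$, which has order $n$ edges. Given $\mathcal F$, the graph $G^-\setminus\mathcal E$ has the law of $G^-$ conditioned on containing no pair of $\mathcal E$, and this event has conditional probability at least $e^{-t|\mathcal E|/n}\ge e^{-(k-1)t}$. So the conditional probability of $L_1<(\rho_k(t)-3\epsilon)n$ for $G^-\setminus\mathcal E$ is at most $e^{(k-1)t}$ times that for $G^-$. Taking expectations, it tends to $0$, and \eqref{eq:sandwich} gives the lower bound.

\emph{Upper bound.} By \eqref{eq:survival} choose $\ell$ with $\Pi^+_\ell\le\rho_k(t)+2\epsilon$. By Lemma~\ref{lem:small}, whp $N_{>\ell}(G^+)\le(\rho_k(t)+3\epsilon)n$. A new edge merges two components, so it increases $N_{>\ell}$ by at most $2\ell$. By \eqref{eq:sandwich}, whp $N_{>\ell}(G_k(t))\le(\rho_k(t)+3\epsilon)n+2\ell|\mathcal B|\le(\rho_k(t)+4\epsilon)n$. Since $L_1+L_2\le N_{>\ell}+2\ell$ for any graph, whp $L_1+L_2\le(\rho_k(t)+5\epsilon)n$ for $G_k(t)$. Together with the lower bound this gives whp $|L_1/n-\rho_k(t)|\le5\epsilon$ and $L_2\le8\epsilon n$. As $\epsilon$ is arbitrary,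 the induction is complete. \qed

\subsection{Proof of Proposition~\ref{prop:formula}}

Fix $k\ge1$ and let $\mathcal N(s)$ be the number of edges of $F_k(s)$, so that the weight of $F_k(b)$ is $w_b=\frac1n\int_0^bs\,d\mathcal N(s)$ for $b\le\infty$. Let $I_b=\frac12\int_0^bs(\rho_{k-1}^2-\rho_k^2)\,ds$.

\emph{Bounded times.} Let $Q(s)$ be the number of pairs that have not arrived by time $s$ and are connected in $F_{k-1}(s)$ but not in $F_k(s)$. Each pair that has not arrived does so at rate $1/n$, independently of the past, so $\mathcal N$ is a counting process with intensity $Q(s)/n$. A pair that has arrived and is not connected in $F_k(s)$ was not put into any $F_i$ with $i\ge k$, so it lies in $\mathcal E$; there are at most $kn$ such pairs. The number of pairs connected in $F_i(s)$ is $\frac12L_1^2+O(nL_2+n)$, and pairs connected in $F_k(s)$ are connected in $F_{k-1}(s)$. By Proposition~\ref{prop:giant}, $Q(s)/n^2\to\frac12(\rho_{k-1}(s)^2-\rho_k(s)^2)$ in probability for each $s$. Since $Q(s)/n^2\le\frac12$, the convergence holds in $L^1$, and $\int_0^bsn^{-2}Q(s)\,ds\to I_b$ in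 $L^1$ for $b<\infty$. Recall that for a counting process $\mathcal N$ with bounded intensity $\iota$ and a bounded deterministic function $f$, the variable $\int_0^bf\,d\mathcal N-\int_0^bf\iota\,ds$ has mean $0$ and variance $\mathbb E\int_0^bf^2\iota\,ds$. With $f(s)=s/n$ the variance is $\mathbb E\,n^{-3}\int_0^bs^2Q(s)\,ds\le b^3/n$. Hence $w_b\to I_b$ in probability for every $b<\infty$.

\emph{Late edges.} Late edges are few but heavy, so we need a bound on their number that is integrable in time. Fix $b_0$ with $\rho_k(b_0)>\frac12$, and let $C$ be the largest component of $F_k(b_0)$. Let $A_n$ be the event that $|C|\ge n/2$ and that at most $n/4$ edges at each vertex have arrived by time $b_0$. The first condition holds whp by Proposition~\ref{prop:giant}. The number of arrived edges at a vertex is binomial with mean and variance at most $b_0$, so by Chebyshev's inequality it exceeds $n/4$ with probability $O(n^{-2})$, and a union bound shows that $A_n$ holds whp.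

For $s>b_0$ let $U(s)$ be the set of vertices not connected to $C$ in $F_k(s)$. Let $v\in U(s)$, and consider an edge between $v$ and $C$ that arrives in $(b_0,s]$. Its endpoints are not connected in $F_k$ on arrival, so it goes to some $F_i$ with $i\le k$, and not to $F_k$, since that would connect $v$ to $C$. By refinement $C$ is connected in every $F_i(b_0)$ with $i\le k$, so once $F_i$ has accepted one such edge it rejects all later ones. Thus at most $k-1$ edges between $v$ and $C$ arrive in $(b_0,s]$. On $A_n$, at least $\lceil n/4\rceil$ of these edges have not arrived by time $b_0$. Two consequences follow. First, all edges arrive eventually, so for $n\ge4k$ the set $U(s)$ is eventually empty on $A_n$. Then $F_k(\infty)$, and by refinement $F_1(\infty),\dots,F_{k-1}(\infty)$, are spanning trees, so $T_k$ exists and $w(T_k)=w_\infty$. Second, on $A_n$ and given the arrivals up to time $b_0$, the memoryless property gives, for every $v$,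
\[
\mathbb P\bigl(v\in U(s)\bigr)\le\psi_n(s-b_0),\qquad\psi_n(y)=\mathbb P\bigl(\mathrm{Bin}(\lceil n/4\rceil,1-e^{-y/n})\le k-1\bigr).
\]
For a binomial variable $Z\sim\mathrm{Bin}(n',p)$, Markov's inequality gives $\mathbb P(Z\le k-1)\le e^{k-1}\mathbb Ee^{-Z}\le e^{k-1}e^{-(1-e^{-1})n'p}$. For $y\le n$ concavity gives $1-e^{-y/n}\ge(1-e^{-1})y/n$, and $(1-e^{-1})^2/4>0.09$, so $\psi_n(y)\le e^{k-1}e^{-0.09y}$. For $y>n$ and $n\ge20k$ we choose the $i<k$ trials that succeed and require the others to fail:
\[
\psi_n(y)\le\sum_{i<k}\binom{\lceil n/4\rceil}ie^{-(y/n)(n/4-i)}\le kn^ke^{-y/5}.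
\]

Each edge added to $F_k$ after time $s$ reduces the number of components by one, and $F_k(s)$ has at most $|U(s)|+1$ components, so $\mathcal N(\infty)-\mathcal N(s)\le|U(s)|$. Writing $s=b+\int_b^sdu$ in the definition of the weight, we get for $b_0<b<n$
\begin{align*}
\mathbb E\bigl[\mathbf 1_{A_n}(w_\infty-w_b)\bigr]&=\mathbb E\Bigl[\mathbf 1_{A_n}\frac1n\Bigl(b\,(\mathcal N(\infty)-\mathcal N(b))+\int_b^\infty(\mathcal N(\infty)-\mathcal N(u))\,du\Bigr)\Bigr]\\
&\le b\,\psi_n(b-b_0)+\int_{b-b_0}^\infty\psi_n(y)\,dy\\
&\le\Bigl(b+\frac1{0.09}\Bigr)e^{k-1}e^{-0.09(b-b_0)}+5kn^ke^{-n/5}.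
\end{align*}
The last term tends to $0$ as $n\to\infty$, and the first tends to $0$ as $b\to\infty$.

\emph{Conclusion.} For fixed $b$, the nonnegative variable $w_\infty-w_b$ converges in probability to $\gamma_k-I_b$. Given $\epsilon>0$, Markov's inequality and the last display show that $\limsup_n\mathbb P(w_\infty-w_b>\epsilon)<1$ for all large $b$. Hence $0\le\gamma_k-I_b\le\epsilon$ for all large $b$, and $\gamma_k=I_\infty$. \qed

\begin{thebibliography}{9}
\bibitem{JS} Svante Janson and Gregory B. Sorkin, \emph{Successive minimum spanning trees}, arXiv:1906.01533 (2019).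
\end{thebibliography}
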